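# Large slices and small weakly open sets: disjoint paths in the dyadic tree

## Splitting nodes in $L_1$

Let $\Delta=\{0,1\}^{\mathbb N}$ with the uniform probability $\lambda$. For a finite $0$-$1$ word $t$ of length $|t|$ let $[t]\subset\Delta$ be the set of sequences that begin with $t$, and put $\chi_t=2^{|t|}1_{[t]}$. Each $\chi_t$ is a probability density, $\chi_\emptyset=1$, and
$$\chi_t=\tfrac12(\chi_{t0}+\chi_{t1}).$$
For instance $\chi_0=2\cdot 1_{[0]}$ is the midpoint of $\chi_{00}=4\cdot 1_{[00]}$ and $\chi_{01}=4\cdot 1_{[01]}$. These two have disjoint supports, so $\|\chi_{00}-\chi_{01}\|_{L_1}=2$.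

Let $K=\{x\in L_1(\lambda):x\ge0,\ \int x\,d\lambda=1\}$, a set of diameter at most $2$. The densities that depend on finitely many coordinates are dense in $K$, and each of them is a convex combination $\sum_{|t|=m}x(t)\chi_t$ with $x(t)=\int_{[t]}x\,d\lambda$. So $K$ is the closed convex hull of the functions $\chi_t$.

Take a functional $f\in L_\infty$, put $s=\sup_Kf$ and let $\alpha>0$. Some node $t$ has $f(\chi_t)>s-\alpha/2$. The numbers $f(\chi_{t0})$ and $f(\chi_{t1})$ are at most $s$, and their average exceeds $s-\alpha/2$, so both exceed $s-\alpha$. Hence the piece $\{x\in K:f(x)>s-\alpha\}$ contains $\chi_{t0}$ and $\chi_{t1}$, at distance $2$. We have split one node, and this gives a large slice.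

Now take a weakly open set $O$ that meets $K$. It contains some $x\in K$ that depends only on the first $m$ coordinates, because $O$ is norm open. Let $r_k(\beta)=1$ if $\beta_k=0$ and $r_k(\beta)=-1$ if $\beta_k=1$. For $k>m$ we have $\int xr_k\,d\lambda=0$, so $x(1\pm r_k)\in K$. By Bessel's inequality $\int x r_kg\,d\lambda\to0$ for every $g\in L_\infty$, so $x(1\pm r_k)\to x$ weakly, and both points lie in $O$ for large $k$. Their distance is $2\int x\,d\lambda=2$. So the relatively weakly open subsets of $K$ are all large too. For $x=1$ this is a splitting of all nodes of one level at the same time: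
$$1=2^{-m}\sum_{|t|=m}\chi_t,\qquad 1+r_{m+1}=2^{-m}\sum_{|t|=m}\chi_{t0},\qquad 1-r_{m+1}=2^{-m}\sum_{|t|=m}\chi_{t1}.$$

The two computations use different things. For slices we split a single node. For weakly open sets we split $2^m$ nodes at once, and the small differences $2^{-m}(\chi_{t0}-\chi_{t1})$ add up without loss in $L_1$. Is there a norm in which single splittings stay large, so that all slices of the ball are large, while simultaneous splittings become so small that every bounded set has small weakly open pieces?

## Slices, weakly open sets, and the statements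

All spaces are real. $B_X$ and $S_X$ are the closed unit ball and the unit sphere of $X$, and $X^*$ is the dual.

**Definition (slice, SD2P).** A slice of $B_X$ is a set $S(B_X,f,\alpha)=\{x\in B_X:f(x)>1-\alpha\}$ with $f\in S_{X^*}$ and $0<\alpha<1$. The space $X$ has the slice diameter two property (SD2P) if every slice of $B_X$ has diameter $2$.

**Definition (PCP).** $X$ has the point of continuity property (PCP) if for every nonempty closed and bounded $C\subset X$ and every $\varepsilon>0$ there is a weakly open $W\subset X$ with $W\cap C\ne\emptyset$ and $\operatorname{diam}(W\cap C)<\varepsilon$.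

**Example ($\ell_2$: PCP, not SD2P).** Let $C\subset\ell_2$ be nonempty and bounded, $s=\sup_{C}\|x\|$ and $\eta>0$. Choose $x_0\in C$ with $\|x_0\|^2>s^2-\eta$ and let $W=\{x:\langle x,x_0\rangle>\|x_0\|^2-\eta\}$. Then $x_0\in W\cap C$, and for $x\in W\cap C$
$$\|x-x_0\|^2=\|x\|^2-2\langle x,x_0\rangle+\|x_0\|^2<s^2-\|x_0\|^2+2\eta<3\eta .$$
So $\ell_2$ has PCP. With $C=B_{\ell_2}$ and $x_0$ a unit vector, $W\cap C$ is a slice of small diameter, so SD2P fails.

**Example ($c_0$: SD2P, not PCP).** A nonempty relatively weakly open subset of $B_{c_0}$ contains a finitely supported $u$, by density. For large $n$ the points $u\pm e_n$ are in $B_{c_0}$. They converge weakly to $u$, and their distance is $2$. So all such subsets, slices included, have diameter $2$.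

A slice is a relatively weakly open set, so SD2P asks for less than largeness of all weakly open subsets of the ball. Becerra Guerrero, López Pérez and Rueda Zoido, in "Big slices versus big relatively weakly open subsets in Banach spaces" (arXiv:1304.4397, 2013), write that it would be interesting to know if there is some Banach space with PCP and SD2P. There is one.

**Theorem 1.** There is a nonzero (infinite-dimensional, separable) Banach space $X$ with the PCP and the SD2P. Moreover every slice of $B_X$ contains two points at distance exactly $2$.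

For the second theorem recall that $Z$ is an $M$-summand of $V$ if $V=Z\oplus_\infty Y$ for some $Y$, where $\|(z,y)\|=\max\{\|z\|,\|y\|\}$. Recall also that in a space with the Radon–Nikodým property (RNP) every nonempty bounded set is dentable, that is, it has slices of arbitrarily small diameter.

**Theorem 2.**
1. The dual of the space $X$ of Theorem 1 is separable; in particular $X$ contains no subspace isomorphic to $\ell_1$.
2. For every Banach space $Z$ with PCP, $Z\oplus_\infty X$ has both PCP and SD2P. Hence a Banach space has PCP if and only if it is isometric to a $1$-complemented subspace (even an $M$-summand) of a Banach space with PCP and SD2P. If $Z^*$ is separable, then $(Z\oplus_\infty X)^*$ is separable.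
3. (Sharpness.) In Theorem 1, "PCP" cannot be strengthened to the RNP, and "slices" cannot be replaced by "nonempty relatively weakly open subsets of $B_X$".

## Families of disjoint paths

Let $L_n=\{0,1\}^n$ and $T=\bigcup_{n\ge0}L_n$. Write $\preceq$ and $\prec$ for the prefix order and the strict prefix order, also between words and elements of $\Delta$, and $s|k$ for the prefix of $s$ of length $k$. Put
$$h_t=\tfrac12(\chi_{t0}-\chi_{t1}),\qquad\text{so}\qquad \chi_{t0}=\chi_t+h_t,\quad \chi_{t1}=\chi_t-h_t .$$

For a function $z$ that depends on finitely many coordinates let $z(t)=\int_{[t]}z\,d\lambda$ and $P_kz=\sum_{t\in L_k}z(t)\chi_t$, the conditional expectation on the first $k$ coordinates. Then $P_jP_k=P_{\min(j,k)}$, $P_k\chi_t=\chi_{t|k}$ if $|t|\ge k$, and $P_k\chi_t=\chi_t$ if $|t|\le k$. We often use the values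
$$\chi_s(t)=1\ \text{ if } t\preceq s,\qquad \chi_s(t)=2^{-(|t|-|s|)}\ \text{ if } s\preceq t,\qquad \chi_s(t)=0\ \text{ otherwise.}$$
Let $E_m$ be the space of functions of mean $0$ depending only on the first $m$ coordinates, and $E=\bigcup_mE_m$. Put $N_k(z)=\big(\sum_{t\in L_k}z(t)^2\big)^{1/2}$. Clearly $N_k(z)=N_k(P_kz)$.

We want to define a norm on $E$ by prescribing a symmetric set that generates the ball. A first candidate is the set of all $\pm(\chi_t-\chi_r)$ with $r\prec t$. The gauge $\|\cdot\|_0$ of its convex hull satisfies $\tfrac12\|z\|_{L_1}\le\|z\|_0\le\|z\|_{L_1}$. The left inequality holds since $\|\chi_t-\chi_r\|_{L_1}\le2$. The right one holds since a nonzero $z\in E_m$, with $m\geq 1$, equals $\sum_{t\in L_m}z(t)(\chi_t-\chi_\emptyset)$, and $\sum_{t\in L_m}|z(t)|=\|z\|_{L_1}$. So this is $L_1$ again, and the set $K-1$ from the beginning has no relatively weakly open subsets of small diameter.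

Simultaneous splitting has to become cheap, so we glue differences with $\ell_2$-coefficients and generate the ball by sums $\sum_ra_r(\chi_{\tau(r)}-\chi_r)$ with $\sum a_r^2\le1$ and $r\prec\tau(r)$. Some restriction on $\tau$ is needed: if many $r$ share the same end $\tau(r)=t$, the coefficients at $t$ add up to $\sum a_r$, which is unbounded. A natural requirement is that all ends $\tau(r)$ lie in one level $L_m$ and that $\tau$ is injective. Then $N_m(\sum a_r\chi_{\tau(r)})\le1$. But injectivity is lost under truncation. Let $R=\{0^i:0\le i<k\}$, let $\tau(0^i)$ be distinct extensions of $0^k$ in a level $L_m$ with $2^{m-k}\ge k$, and let all $a_r=k^{-1/2}$. For $u=\sum_{r\in R} a_r(\chi_{\tau(r)}-\chi_r)$ we get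
$$u(0^k)=k^{-1/2}\sum_{i<k}\big(1-2^{-(k-i)}\big)\ge\tfrac12\sqrt k .$$
So the ball would contain elements with unbounded coordinates $u(0^k)$, and there is no uniform bound on $N_k$. The trouble is that all $k$ paths run through the same nodes before they separate. The remedy is to let every node be used by only one path.

**Definition (family).** For $r\prec s$ let $[r,s)=\{p\in T:r\preceq p\prec s\}$. A family of level $m\ge1$ is a pair $(R,\tau)$ with $R\subset L_0\cup\dots\cup L_{m-1}$ and $\tau:R\to L_m$ such that $r\prec\tau(r)$ and the sets $[r,\tau(r))$, $r\in R$, are pairwise disjoint.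

For example, $R=\{\emptyset,1\}$, $\tau(\emptyset)=00$, $\tau(1)=10$ is a family of level $2$: its paths are $\{\emptyset,0\}$ and $\{1\}$. But $R=\{\emptyset,0\}$, $\tau(\emptyset)=00$, $\tau(0)=01$ is not a family, although the ends differ: the node $0$ is in both paths.

**(F1)** *The paths are disjoint if and only if there are no $r,r'\in R$ with $r\prec r'\prec\tau(r)$.* If $p\in[r,\tau(r))\cap[r',\tau(r'))$ with $r\ne r'$, then $r$ and $r'$ are prefixes of $p$, hence comparable, say $r\prec r'\preceq p\prec\tau(r)$. Conversely, if $r\prec r'\prec\tau(r)$, then $r'$ lies in both paths.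

**(F2)** *$\tau$ is injective.* If $\tau(r)=\tau(r')=t$, the parent of $t$ lies in both paths, so $r=r'$.

**Definition (generators).** For $m\ge1$ let
$$W_m=\Big\{\sum_{r\in R}a_r(\chi_{\tau(r)}-\chi_r):\ (R,\tau)\text{ a family of level }m,\ \sum_{r\in R}a_r^2\le1\Big\}\subset E_m,\qquad W=\bigcup_{m\ge1}W_m.$$

There are finitely many families of level $m$, so $W_m$ is compact. It is symmetric and contains $0$. In level $1$ the only possible starting node is $\emptyset$, and $\chi_0-\chi_\emptyset=h_\emptyset=-(\chi_1-\chi_\emptyset)$, so $W_1=\{ah_\emptyset:|a|\le1\}$.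

The definition is made so that generators behave well under truncation and under splitting.

**(W1)** *$P_kW_m\subset W_k$ for $1\le k\le m$.* If $|r|\ge k$, then $\tau(r)|k=r|k$ and $P_k(\chi_{\tau(r)}-\chi_r)=0$. If $|r|<k$, then $P_k(\chi_{\tau(r)}-\chi_r)=\chi_{\tau(r)|k}-\chi_r$. The paths $[r,\tau(r)|k)$ are subpaths of disjoint paths, hence disjoint.

**(W2)** *$W_m\subset\operatorname{co}W_{m+1}$.* For $u=\sum_Ra_r(\chi_{\tau(r)}-\chi_r)\in W_m$ put
$$w=\sum_Ra_rh_{\tau(r)}.\tag{1}$$
Then $u+w=\sum_Ra_r(\chi_{\tau(r)0}-\chi_r)$ and $u-w=\sum_Ra_r(\chi_{\tau(r)1}-\chi_r)$. For $i\in\{0,1\}$ the paths $[r,\tau(r)i)=[r,\tau(r))\cup\{\tau(r)\}$ are disjoint: the added nodes lie in $L_m$, the old ones in lower levels, and the added nodes are distinct by (F2). So $u\pm w\in W_{m+1}$ and $u=\frac12((u+w)+(u-w))$.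

**(N)** *$N_k(u)\le2$ for all $u\in W$ and $k\ge1$.* Let $u\in W_m$. If $k>m$, each value $u(s)$, $s\in L_m$, is divided equally among $2^{k-m}$ nodes of $L_k$, so $N_k(u)=2^{-(k-m)/2}N_m(u)\le N_m(u)$. If $k\le m$, then $N_k(u)=N_k(P_ku)$ with $P_ku\in W_k$ by (W1). So it suffices to treat $u=\sum_Ra_r(\chi_{\tau(r)}-\chi_r)\in W_k$. By (F2), $N_k(\sum_R a_r\chi_{\tau(r)})=\|a\|_2\le1$. For $i<k$ and $r\in L_i$, the function $\chi_r$ has the value $2^{-(k-i)}$ at $2^{k-i}$ nodes of $L_k$, and these sets of nodes are disjoint for different $r\in L_i$. Hence $N_k(\sum_{r\in R\cap L_i}a_r\chi_r)=2^{-(k-i)/2}\|(a_r)_{r\in R\cap L_i}\|_2$. Summing over $i<k$, by the Cauchy–Schwarz inequality and $\sum_{l\ge1}2^{-l}=1$ we get $N_k(\sum_Ra_r\chi_r)\le1$. Together, $N_k(u)\le2$.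

## The norm and the space $X$

Let $\|\cdot\|$ be the gauge of $\operatorname{co}W$ on $E$. The set $\operatorname{co}W$ is convex, symmetric and absorbing: every $z\in E_m$, $m\ge1$, equals $\sum_{t\in L_m}z(t)(\chi_t-\chi_\emptyset)$ because $\sum_{t\in L_m}z(t)=0$, and $\chi_t-\chi_\emptyset\in W_m$ (one path, starting at $\emptyset$). By (N),
$$N_k(z)\le2\|z\|\qquad(z\in E,\ k\ge1),\tag{2}$$
so $|z(t)|\le2\|z\|$ for $|t|\ge1$, while $z(\emptyset)=0$. If $\|z\|=0$ then all $z(t)$ vanish and $z=0$. So $\|\cdot\|$ is a norm.

**Definition ($X$).** $X$ is the completion of $(E,\|\cdot\|)$.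

Here are the basic properties of $X$.

The ball is $B_X=\overline{\operatorname{co}}\,W$, so $\|f\|=\sup_Wf$ for $f\in X^*$.

For $k\ge1$ we have $P_k(\operatorname{co}W)\subset\operatorname{co}W$: use (W1) for $u\in W_m$ with $m\ge k$, and $P_ku=u$ for $m\le k$. So $P_k$ extends to a norm-one projection of $X$ onto the finite-dimensional space $E_k$. For $x\in E$ we have $P_kx=x$ for large $k$. Since the $P_k$ are uniformly bounded, $P_kx\to x$ for all $x\in X$. In particular $X$ is separable, and it is infinite-dimensional because it contains $E$.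

By (2) the functionals $x\mapsto x(t)$ extend to $X$. We keep $x(\emptyset)=0$, $x(t)=x(t0)+x(t1)$, $P_kx=\sum_{t\in L_k}x(t)\chi_t$ and $N_k(x)=N_k(P_kx)\le2\|x\|$. For $z\in E$ we have $|z(t)|\le2^{-k}\|z\|_\infty$ for $t\in L_k$, so $N_k(z)\le2^{-k/2}\|z\|_\infty\to0$. By density and $N_k\le2\|\cdot\|$,
$$N_k(x)\to0\quad(k\to\infty)\qquad\text{for every }x\in X.\tag{3}$$

**(B)** *$B_{E_k}=\operatorname{co}W_k$.* Let $z\in E_k$, $\|z\|\le1$ and $\varepsilon>0$. Then $z\in(1+\varepsilon)\operatorname{co}W$, so $z=P_kz\in(1+\varepsilon)P_k(\operatorname{co}W)$. For $m\ge k$ we have $P_kW_m\subset W_k$ by (W1). For $m<k$, $P_k$ is the identity on $W_m$, and $W_m\subset\operatorname{co}W_k$ by repeated use of (W2). So $z\in(1+\varepsilon)\operatorname{co}W_k$ for all $\varepsilon>0$. The convex hull of a compact set in a finite-dimensional space is compact, so $z\in\operatorname{co}W_k$. The other inclusion is clear.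

## Splitting a generator: the SD2P

First the smallest case. The ball of $E_1$ is the segment from $-h_\emptyset$ to $h_\emptyset$, which has small slices near $h_\emptyset$. In $E_2$ the end point $h_\emptyset=\chi_0-\chi_\emptyset$ is the midpoint of $\chi_{00}-\chi_\emptyset$ and $\chi_{01}-\chi_\emptyset$, both in $W_2$. Their difference is $2h_0$. To see that $\|h_0\|\ge1$ we test with $q_0(x)=x(00)-x(01)$, for which $q_0(h_0)=1$. On $v=\sum b_{r}(\chi_{\tau(r)}-\chi_{r})\in W_2$ only a path through the node $0$ contributes, with $\pm b_r$, and there is at most one such path. So $|q_0(v)|\le1$ on $W_2$, hence on $B_{E_2}=\operatorname{co}W_2$, and $\|h_0\|\ge1$. The next lemma does this for many nodes of one level together.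

**Lemma 3.** Let $q_t(x)=x(t0)-x(t1)$. For $m\ge0$ and real numbers $c_t$, $t\in L_m$, the functional $g=\sum_{t\in L_m}c_tq_t$ satisfies $\|g\|\le\|c\|_2$. Moreover $\big\|\sum_{t\in L_m}c_th_t\big\|=\|c\|_2$.

**Step 1: values of $q_t$.** This step finds which paths are seen by $q_t$. Let $t\in L_m$. If $|s|\le m$, then $q_t(\chi_s)=0$: either $s\preceq t$ and both $t0$ and $t1$ get the value $2^{-(m+1-|s|)}$, or $s$ is comparable with neither $t0$ nor $t1$ and both values are $0$. If $|s|>m$, then $q_t(\chi_s)$ is $1$ if $t0\preceq s$, $-1$ if $t1\preceq s$, and $0$ otherwise. It depends only on $s|(m+1)$.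

**Step 2: $|g|\le\|c\|_2$ on $W$.** Since $\|g\|=\sup_Wg$, this gives the bound on $\|g\|$. Let $v=\sum_{r'\in R'}b_{r'}(\chi_{\tau'(r')}-\chi_{r'})\in W_{m'}$. If $m'\le m$, all nodes involved have length at most $m$, so $g(v)=0$. Let $m'>m$. If $|r'|>m$, then $r'$ and $\tau'(r')$ have the same prefix of length $m+1$ and $q_t(\chi_{\tau'(r')}-\chi_{r'})=0$. If $|r'|\le m$, then $q_t(\chi_{r'})=0$, and $q_t(\chi_{\tau'(r')})$ is $\pm1$ if $t\prec\tau'(r')$, that is, if $t\in[r',\tau'(r'))$, and $0$ otherwise. Each path $[r',\tau'(r'))$ contains at most one node of $L_m$, and each node of $L_m$ lies in at most one of these disjoint paths. So the nonzero terms of $g(v)$ are $\pm c_tb_{r'}$ over a partial matching of $L_m$ with $R'$, and $|g(v)|\le\|c\|_2\|b\|_2\le\|c\|_2$.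

**Step 3: the norm of $\sum c_th_t$.** Upper and lower bounds. Since $h_t=\chi_{t0}-\chi_t$, and $R=L_m$, $\tau(t)=t0$ is a family of level $m+1$, we have $\sum c_th_t\in\|c\|_2W_{m+1}$, so its norm is at most $\|c\|_2$. For $t,t'\in L_m$ we have $q_t(h_{t'})=1$ if $t=t'$ and $0$ otherwise, so $g(\sum c_th_t)=\|c\|_2^2$. With $\|g\|\le\|c\|_2$ this gives the lower bound. $\square$

In particular $r_{m+1}=2^{-m}\sum_{t\in L_m}h_t$ has norm $2^{-m/2}$ in $X$: the simultaneous splittings of the opening example have become small, while each single $h_t$ has norm $1$.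

**Proof of the SD2P.** Let $f\in S_{X^*}$ and $0<\alpha<1$.

**Step 1: two points of the slice.** Since $\sup_Wf=1$, there is $u=\sum_Ra_r(\chi_{\tau(r)}-\chi_r)\in W_m$ with $f(u)>1-\alpha/2$. As $f(u)>0$, we have $a\ne0$. Dividing $a$ by $\|a\|_2\leq 1$ keeps $u$ in $W_m$ and does not decrease $f(u)$, so we may assume $\sum a_r^2=1$. Take $w$ as in (1). Then $u\pm w\in W_{m+1}\subset B_X$, so $f(u\pm w)\le1$. Since $f(u+w)+f(u-w)=2f(u)>2-\alpha$, both values exceed $1-\alpha$. So $u\pm w\in S(B_X,f,\alpha)$.

**Step 2: their distance.** The ends $\tau(r)\in L_m$ are distinct by (F2), so $\|w\|=\|a\|_2=1$ by Lemma 3. Hence $\|(u+w)-(u-w)\|=2$.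

So every slice of $B_X$ contains two points at distance exactly $2$. $\blacksquare$

A slice always contains points $u\pm w$ built from one single generator $u$, and this was used. A weakly open set may be located around a convex combination $\sum\lambda_iu_i$ of generators, and then the differences $\sum\lambda_iw_i$ may have small norm, as for $r_{m+1}$ above.

## Measures without large atoms

To prove PCP we shall need a convergence criterion for sequences $(P_kz)$.

**Definition (additive function).** A function $z:T\to\mathbb R$ is additive if $z(\emptyset)=0$ and $z(t)=z(t0)+z(t1)$ for all $t$. Put $P_kz=\sum_{t\in L_k}z(t)\chi_t\in E_k$ and $N_k(z)=(\sum_{t\in L_k}z(t)^2)^{1/2}$.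

Then $P_jP_kz=P_jz$ for $j\le k$, and $N_k(z)=N_k(P_kz)$. Every $x\in X$ gives an additive function $t\mapsto x(t)$.

**Example (a point mass).** Let $\beta\in\Delta$ and $z(t)=1_{[t]}(\beta)-\lambda([t])$. Then $P_kz=\chi_{\beta|k}-\chi_\emptyset$ has norm at most $1$ for $k\ge1$. It does not converge, because $P_{k+1}z-P_kz=\pm h_{\beta|k}$ has norm $1$. Here $N_k(z)^2=(1-2^{-k})^2+(2^k-1)2^{-2k}\to1$: the numbers $N_k$ see the atom at $\beta$.

We shall show that atoms are the only obstruction: if $\sup_k\|P_kz\|<\infty$ and $\liminf N_k(z)=0$, then $P_kz$ converges. For positive measures this rests on a random choice of paths.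

**Lemma 4.** Let $\rho$ be a finite positive Borel measure on $\Delta$, and put $P_k\rho=\sum_{t\in L_k}\rho([t])\chi_t$, $N_k(\rho)=(\sum_{t\in L_k}\rho([t])^2)^{1/2}$. For $k<j$, $P_j\rho-P_k\rho\in E$ and $\|P_j\rho-P_k\rho\|\le N_k(\rho)$.

*Proof.* Both functions have integral $\rho(\Delta)$, so the difference has mean $0$. For $r\in L_k$ and $t\in L_j$ with $r\prec t$ let $p_r(t)=\rho([t])/\rho([r])$, or $p_r(t)=2^{-(j-k)}$ if $\rho([r])=0$. For each $r$ these are probabilities. Choose independently for each $r\in L_k$ a random extension $\tau(r)\in L_j$ with law $p_r$. Taking expectations,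
$$P_j\rho-P_k\rho=\sum_{r\in L_k}\rho([r])\sum_tp_r(t)(\chi_t-\chi_r)=\sum_\tau\Big(\prod_{r\in L_k}p_r(\tau(r))\Big)\sum_{r\in L_k}\rho([r])(\chi_{\tau(r)}-\chi_r),$$
where $\tau$ runs over all maps $L_k\to L_j$ with $r\prec\tau(r)$. No two different words of $L_k$ are comparable, so each $(L_k,\tau)$ is a family by (F1). The inner sum over $r$ is in $N_k(\rho)W_j$, and the whole expression is a convex combination of such elements. $\square$

If $z$ came from a signed measure $\theta$ with small atoms, we could apply Lemma 4 to $\theta^+$ and $\theta^-$. But an additive $z$ with bounded $\|P_kz\|$ need not come from a measure. Let $t_n=1^n0$ and $x=\sum_{n\ge1}\frac1nh_{t_n}$. The nodes $t_n$ are pairwise incomparable. A finite sum $\sum_nc_nh_{t_n}=\sum_nc_n(\chi_{t_n0}-\chi_{t_n})$ is the average of $\sum_nc_n(\chi_{\tau(t_n)}-\chi_{t_n})$ over all choices of extensions $\tau(t_n)\succ t_n0$ in one high level. Each choice gives a family by (F1), so $\|\sum c_nh_{t_n}\|\le\|c\|_2$ and the series for $x$ converges in $X$. Since $h_{t_n}(t_n0)=-h_{t_n}(t_n1)=\frac12$,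 we have $\sum_{t\in L_k}|x(t)|\ge\sum_{n\le k-2}\frac1n$, which is unbounded.

So we should separate finitely many levels of starting nodes, which give a measure, from a tail that is small by square summability of $a$. By (B) each $P_kz$ is a convex combination of generators from $W_k$. But the representations for different $k$ are unrelated, and their tails need not be uniformly small. For $z=0$ one may write $P_kz=\frac12h_t+\frac12(-h_t)$ with $t\in L_{k-1}$ and $\pm h_t=\pm(\chi_{t0}-\chi_t)\in W_k$. Here all the square sum sits at level $k-1$, however large $k$ is. The way out is to pass to a limit: one probability measure on a compact space of infinite families that represents all $P_jz$ at the same time. It has a single tail, which tends to $0$ by dominated convergence.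

**Proposition 5.** Let $z$ be additive with $\sup_k\|P_kz\|<\infty$ and $\liminf_kN_k(z)=0$. Then $(P_kz)$ converges in norm to some $x\in X$, and $P_kx=P_kz$ for all $k$.

*Proof.* By scaling we may assume $\|P_kz\|\le1$ for all $k$.

**Step 1: a compact space of infinite families.** This provides the space on which the limit measure lives. Let $\Omega$ be the set of all $\omega=(a,\beta)$ with $a=(a_r)_{r\in T}$ in the unit ball of $\ell_2(T)$ and $\beta=(\beta(r))_{r\in T}\in\prod_{r\in T}[r]$ that satisfy the following condition.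

$(*)$ There are no $r\prec r'$ in $T$ with $a_r\ne0$, $a_{r'}\ne0$ and $r'\prec\beta(r)$.

With coordinatewise convergence, the unit ball of $\ell_2(T)$ is a closed subset of $[-1,1]^T$, and $\prod[r]$ is a product of countably many compact metrizable spaces. For fixed $r\prec r'$ the three conditions $a_r\neq0$, $a_{r'}\ne0$, $r'\prec\beta(r)$ are open, so the failure of $(*)$ is open, and $\Omega$ is compact and metrizable. For $j\ge1$ put
$$u^j_\omega=\sum_{|r|<j}a_r(\chi_{\beta(r)|j}-\chi_r).$$
Let $R=\{r:|r|<j,\ a_r\ne0\}$ and $\tau(r)=\beta(r)|j$. If $r\prec r'\prec\tau(r)$ with $r,r'\in R$, then $r'\prec\beta(r)$, against $(*)$. So $(R,\tau)$ is a family by (F1), and $u^j_\omega\in W_j$. It depends continuously on $\omega$, as it involves finitely many coordinates. Keeping only the starting nodes with lengths in a set $I$ leaves a family, so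
$$\sum_{|r|<j,\,|r|\in I}a_r(\chi_{\beta(r)|j}-\chi_r)\in\Big(\sum_{|r|\in I}a_r^2\Big)^{1/2}W_j.\tag{4}$$

**Step 2: one measure for all levels.** We show that there is a Borel probability $\nu$ on $\Omega$ with
$$P_jz=\int_\Omega u^j_\omega\,d\nu(\omega)\qquad(j\ge1).\tag{5}$$
Fix $k\ge1$. By (B), $P_kz=\sum_i\lambda_iu_i$ is a finite convex combination with $u_i=\sum_{r\in R_i}a^i_r(\chi_{\tau_i(r)}-\chi_r)\in W_k$. Extend $a^i$ by $0$ off $R_i$. Choose $\beta_i(r)\in[\tau_i(r)]$ for $r\in R_i$, and $\beta_i(r)\in[r]$ arbitrarily otherwise. For $r\prec r'$ in $R_i$ we have $|r'|<k$ and $\beta_i(r)|k=\tau_i(r)$, so $r'\prec\beta_i(r)$ if and only if $r'\prec\tau_i(r)$, which (F1) excludes. Hence $\omega_i=(a^i,\beta_i)\in\Omega$. For $1\le j\le k$ the computation in (W1) gives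
$$P_ju_i=\sum_{r\in R_i,\,|r|<j}a^i_r(\chi_{\tau_i(r)|j}-\chi_r)=u^j_{\omega_i}.$$
Put $\nu_k=\sum_i\lambda_i\delta_{\omega_i}$. Then $P_jz=P_jP_kz=\int u^j_\omega\,d\nu_k$ for all $j\le k$. Let $\nu$ be a weak$^*$ cluster point of the probabilities $\nu_k$. For fixed $j$ the function $\omega\mapsto u^j_\omega\in E_j$ is continuous and its $\nu_k$-integral is $P_jz$ for all $k\ge j$, so (5) holds.

**Step 3: splitting into a measure and a small tail.** For $q\ge1$ let
$$\varepsilon_q=\int_\Omega\Big(\sum_{|r|\ge q}a_r^2\Big)^{1/2}d\nu(\omega).$$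
The integrand is at most $1$ and tends to $0$ pointwise as $q\to\infty$, so $\varepsilon_q\to0$. Fix $q$ and let $\theta$ be the finite signed Borel measure on $\Delta$
$$\theta(A)=\int_\Omega\sum_{|r|<q}a_r\Big(1_A(\beta(r))-\frac{\lambda(A\cap[r])}{\lambda([r])}\Big)d\nu(\omega).$$
The sum over $r$ is finite. For each $r$, the first term gives the image of the signed measure $a_r\nu$ under $\omega\mapsto\beta(r)$, and the second gives a multiple of $\lambda$ restricted to $[r]$. Clearly $\theta(\Delta)=0$. Put $P_j\theta=\sum_{t\in L_j}\theta([t])\chi_t$. Let $j\ge q$. Since $\sum_{t\in L_j}1_{[t]}(\beta(r))\chi_t=\chi_{\beta(r)|j}$, and $\sum_{t\in L_j}\frac{\lambda([t]\cap[r])}{\lambda([r])}\chi_t=P_j\chi_r=\chi_r$ for $|r|<q\le j$,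
$$P_j\theta=\int_\Omega\sum_{|r|<q}a_r(\chi_{\beta(r)|j}-\chi_r)\,d\nu(\omega).$$
Subtract this from (5). What remains is the integral of the sum over $q\le|r|<j$, whose norm is at most $(\sum_{|r|\ge q}a_r^2)^{1/2}$ by (4). So
$$P_jz=P_j\theta+\eta_j,\qquad\eta_j\in E_j,\quad\|\eta_j\|\le\varepsilon_q\qquad(j\ge q).\tag{6}$$

**Step 4: the atoms of $\theta$ are small.** Let $N_k(\theta)=(\sum_{t\in L_k}\theta([t])^2)^{1/2}$ and $D_k=\bigcup_{t\in L_k}[t]\times[t]$. The sets $D_k=\{(x,y):x|k=y|k\}$ decrease to the diagonal of $\Delta\times\Delta$. So, by continuity of the finite signed measure $\theta\otimes\theta$ along decreasing sequences and by Fubini's theorem,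
$$N_k(\theta)^2=(\theta\otimes\theta)(D_k)\longrightarrow\int\theta(\{x\})\,d\theta(x)=\sum_{x\in\Delta}\theta(\{x\})^2=:A^2.$$
In the same way the Jordan parts satisfy $N_k(\theta^\pm)^2\to A_\pm^2:=\sum_x\theta^\pm(\{x\})^2$. By the Hahn decomposition, $\theta^+(\{x\})$ and $\theta^-(\{x\})$ are the positive and negative parts of the number $\theta(\{x\})$, so $A^2=A_+^2+A_-^2$. By (6) and (2), $N_k(\theta)\le N_k(z)+N_k(\eta_k)\le N_k(z)+2\varepsilon_q$ for $k\ge q$. Letting $k\to\infty$ along a sequence with $N_k(z)\to0$ we obtain $A\le2\varepsilon_q$.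

**Step 5: $(P_kz)$ is a Cauchy sequence.** By Lemma 4 for $\theta^+$ and $\theta^-$, for $k<j$ we have $\|P_j\theta-P_k\theta\|\le N_k(\theta^+)+N_k(\theta^-)$. Hence
$$\limsup_{k<j,\ k\to\infty}\|P_j\theta-P_k\theta\|\le A_++A_-\le\sqrt2\,A\le2\sqrt2\,\varepsilon_q.$$
By (6), $P_jz-P_kz=(P_j\theta-P_k\theta)+\eta_j-\eta_k$, so $\limsup_{j,k\to\infty}\|P_jz-P_kz\|\le(2\sqrt2+2)\varepsilon_q$. The left side does not depend on $q$, and $\varepsilon_q\to0$. So $(P_kz)$ is Cauchy. For its limit $x$ we get $P_kx=\lim_jP_kP_jz=P_kz$. $\square$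

## The PCP of $X$

Let $C\subset X$ be nonempty and bounded; closedness is not needed. Suppose that for some $\varepsilon>0$ every nonempty relatively weakly open subset of $C$ has diameter at least $\varepsilon$. We build a sequence that keeps moving by $\varepsilon/3$ and yet must converge.

**Step 1: the sequence.** We choose points whose limit will have small $N_k$ along a sequence of levels. Pick $x_1\in C$ and put $O_0=C$. Suppose that $x_1,\dots,x_j$ are chosen with $x_j\in O_{j-1}$. Since $P_kx_j\to x_j$, and by (3), there is $k_j\ge1$, with $k_j>k_{j-1}$ if $j\ge2$, such that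
$$\|x_j-P_{k_j}x_j\|<2^{-j},\qquad N_{k_j}(x_j)<2^{-j}.$$
Let $O_j=\{x\in C:\|P_{k_i}(x-x_i)\|<2^{-i},\ 1\le i\le j\}$. The $P_{k_i}$ have finite rank, so they are continuous from the weak to the norm topology, and $O_j$ is relatively weakly open in $C$. It contains $x_j$, because $x_j\in O_{j-1}$. So $\operatorname{diam}O_j\ge\varepsilon$. Thus $O_j$ contains two points at distance greater than $2\varepsilon/3$, and one of them, which we call $x_{j+1}$, satisfies $\|x_{j+1}-x_j\|\ge\varepsilon/3$. The sets $O_j$ decrease, so $x_i\in O_j$ whenever $i>j$.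

**Step 2: a coordinatewise limit.** We find an additive $z$ to which Proposition 5 applies. The sequence $(x_i)$ is bounded, so along a subsequence $x_i(t)\to z(t)$ for all $t\in T$. Then $z$ is additive, and for each $k$ we have $P_kx_i\to P_kz$ in the finite-dimensional space $E_k$ along the subsequence. So $\|P_kz\|\le\sup_i\|x_i\|<\infty$ for $k\ge1$, while $P_0z=0$. For $i>j$ we have $\|P_{k_j}(x_i-x_j)\|<2^{-j}$. In the limit,
$$\|P_{k_j}z-P_{k_j}x_j\|\le2^{-j}.\tag{7}$$
By (2), $N_{k_j}(z)\le N_{k_j}(x_j)+2\cdot2^{-j}\le3\cdot2^{-j}$. So $\liminf_kN_k(z)=0$.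

**Step 3: contradiction.** By Proposition 5, $P_{k_j}z\to x$ in norm for some $x\in X$. By (7), $\|x_j-P_{k_j}z\|\le\|x_j-P_{k_j}x_j\|+2^{-j}\le2\cdot2^{-j}$. So the whole sequence $(x_j)$ converges to $x$ in norm, against $\|x_{j+1}-x_j\|\ge\varepsilon/3$. This proves that $X$ has the PCP, and Theorem 1 is proved. $\blacksquare$

## Separability of $X^*$

We prove part 1 of Theorem 2 by showing that $\|f-P_k^*f\|\to0$ for every $f\in X^*$. Then $X^*=\overline{\bigcup_kP_k^*X^*}$ with finite-dimensional $P_k^*X^*$, so $X^*$ is separable. It follows that $X$ has no subspace isomorphic to $\ell_1$, since $X^*$ would map onto the nonseparable space $\ell_\infty$ by restriction.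

Let $f\ne0$ and write $f(t)=f(\chi_t-\chi_\emptyset)$. Then $f(t)=\frac12(f(t0)+f(t1))$, so $f(t)$ is the average of $f$ over the extensions of $t$ in any higher level. Also $|f(t)|\le\|f\|$, since $f(\emptyset)=0$ and $\chi_t-\chi_\emptyset\in W$ for $|t|\ge1$. For a family $\mathcal F=(R,\tau)$ put
$$\Phi(\mathcal F)=\sum_{r\in R}|f(\tau(r))-f(r)|^2 .$$
If $\Phi(\mathcal F)>0$, the coefficients $a_r=(f(\tau(r))-f(r))/\Phi(\mathcal F)^{1/2}$ give a generator $u$ with $f(u)=\Phi(\mathcal F)^{1/2}$. So $\Phi(\mathcal F)\le\|f\|^2$ always.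

**Step 1: reduction to late families.** Let $\varphi_k=\sup\Phi(\mathcal F)$ over all families whose starting nodes all have length at least $k$. We show $\|f-P_k^*f\|\le\varphi_k^{1/2}$ for $k\ge1$. Let $u=\sum_Ra_r(\chi_{\tau(r)}-\chi_r)\in W_m$. If $m\le k$ then $u-P_ku=0$. If $m>k$ then
$$u-P_ku=\sum_{|r|<k}a_r(\chi_{\tau(r)}-\chi_{\tau(r)|k})+\sum_{|r|\ge k}a_r(\chi_{\tau(r)}-\chi_r).$$
The paths $[\tau(r)|k,\tau(r))$ for $|r|<k$ and $[r,\tau(r))$ for $|r|\ge k$ are subpaths of the disjoint paths of $(R,\tau)$. So they are disjoint, their starting nodes are distinct, and these have length at least $k$. By the Cauchy–Schwarz inequality $f(u-P_ku)\le\|a\|_2\varphi_k^{1/2}\le\varphi_k^{1/2}$. Take the supremum over $u\in W$.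

It remains to show that $\varphi_k\to0$. The sequence is decreasing. If it does not tend to $0$, there is $\delta>0$ with $\varphi_k>\delta$ for all $k$, and then we prove the following.

**Claim.** If some family has $\Phi>c\ge0$, then some family has $\Phi>c+\delta/2$.

Starting with a family with $\Phi>\delta$ and iterating, we contradict $\Phi\le\|f\|^2$. To prove the claim, let $\mathcal G=(R,\tau)$ have level $m$ and $\Phi(\mathcal G)>c$. We prolong its paths and add a late family. The prolonged paths must avoid most of the late family, and they must not lose value.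

**Step 2: many good extensions.** We show that each end $\tau(r)$ has many extensions where $f$ is almost as good. Put $M=|R|\geq 1$, and choose signs $\sigma_r$ with $\sigma_r(f(\tau(r))-f(r))\ge0$. Choose $\varepsilon>0$ so small that the sum of squares stays above $c$ when each $|f(\tau(r))-f(r)|$ is replaced by any number that is at least $|f(\tau(r))-f(r)|-\varepsilon$ and at least $0$. For $l>m$ let
$$D^l_r=\{t\in L_l:\tau(r)\prec t,\ \sigma_rf(t)\ge\sigma_rf(\tau(r))-\varepsilon\}.$$
Since $f(\tau(r))$ is the average of $f$ over the $2^{l-m}$ extensions of $\tau(r)$ in $L_l$,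
$$2^{l-m}\sigma_rf(\tau(r))\le|D^l_r|\,\|f\|+(2^{l-m}-|D^l_r|)(\sigma_rf(\tau(r))-\varepsilon).$$
Rearranging, $2^{l-m}\varepsilon\le|D^l_r|(\|f\|-\sigma_rf(\tau(r))+\varepsilon)\le|D^l_r|(2\|f\|+\varepsilon)$. So $|D^l_r|\to\infty$ as $l\to\infty$, and we can fix $l>m$ with $|D^l_r|\ge2M\|f\|^2/\delta$ for all $r\in R$.

**Step 3: choosing where to go.** We pick extensions below which the late family carries little. Since $\varphi_l>\delta$, there is a family $\mathcal F=(R_1,\tau_1)$ with $\Phi(\mathcal F)>\delta$ whose starting nodes have length at least $l$. Its level $m_1$ is greater than $l$. For $t\in L_l$ let $\Phi_t$ be the part of the sum $\Phi(\mathcal F)$ that comes from $r'\succeq t$. Then $\sum_{t\in L_l}\Phi_t=\Phi(\mathcal F)\le\|f\|^2$. So for each $r\in R$ some $t_r\in D^l_r$ has $\Phi_{t_r}\le\|f\|^2/|D^l_r|\le\delta/(2M)$. Delete from $R_1$ all $r'$ with $r'\succeq t_r$ for some $r\in R$. The deleted part of $\Phi(\mathcal F)$ is at most $\delta/2$, so the remaining set $R_1'$ still carries more than $\delta/2$. By averaging, choose $\tau'(r)\in L_{m_1}$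 with $\tau'(r)\succ t_r$ and $\sigma_rf(\tau'(r))\ge\sigma_rf(t_r)\ge\sigma_rf(\tau(r))-\varepsilon$.

**Step 4: the union is a family.** Consider $R\cup R_1'$ with paths $[r,\tau'(r))$ for $r\in R$ and $[r',\tau_1(r'))$ for $r'\in R_1'$. The two sets of starting nodes are disjoint, because words in $R$ have length less than $m<l$ and words in $R_1'$ have length at least $l$. We check the condition in (F1).

- Let $r\prec r'$ both be in $R$. Then $r'\not\prec\tau(r)$. Since $|r'|<m$ and $\tau'(r)|m=\tau(r)$, also $r'\not\prec\tau'(r)$.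
- Let $r\in R$ and $r'\in R_1'$. If $r'\prec\tau'(r)$, then, since $|r'|\ge l$, we would have $t_r=\tau'(r)|l\preceq r'$, and $r'$ was deleted. And $r'\prec r$ is impossible because of the lengths.
- Within $R_1'$ nothing has changed.

So this is a family of level $m_1$. For $r\in R$,
$$|f(\tau'(r))-f(r)|\ge\sigma_r(f(\tau'(r))-f(r))\ge|f(\tau(r))-f(r)|-\varepsilon,$$
so $R$ contributes more than $c$ by the choice of $\varepsilon$, and $R_1'$ contributes more than $\delta/2$. This proves the claim, and part 1 of Theorem 2. $\blacksquare$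

## Sums $Z\oplus_\infty X$

We prove part 2 of Theorem 2. Let $Z$ have PCP and put $V=Z\oplus_\infty X$.

**Step 1: PCP for sets that are not closed.** Projections of closed sets need not be closed, so we first remove this hypothesis. In a space with PCP every nonempty bounded set $C$ has nonempty relatively weakly open subsets of arbitrarily small diameter. Indeed, apply PCP to the norm closure of $C$. A weakly open set that meets the closure is norm open, so it meets $C$ itself.

**Step 2: $V$ has PCP.** We cut first in $Z$, then in $X$. Let $C\subset V$ be nonempty and bounded and $\varepsilon>0$. Let $\pi_Z,\pi_X$ be the coordinate projections. Choose $G\subset Z$ weakly open such that $G\cap\pi_Z(C)$ is nonempty with diameter less than $\varepsilon$. Put $C'=C\cap(G\times X)\ne\emptyset$. Choose $H\subset X$ weakly open such that $H\cap\pi_X(C')$ is nonempty with diameter less than $\varepsilon$. Then $C\cap(G\times H)$ is relatively weakly open in $C$. It is nonempty: a point of $H\cap\pi_X(C')$ is the second coordinate of some point of $C'$, whose first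 coordinate lies in $G$. The first coordinates of its points lie in $G\cap\pi_Z(C)$, the second ones in $H\cap\pi_X(C')$, so its diameter is less than $\varepsilon$.

**Step 3: $V$ has SD2P.** We find a copy of $B_X$, or of a slice of it, in each slice of $B_V$. Recall $V^*=Z^*\oplus_1X^*$. Let $(f,g)\in S_{V^*}$, so $\|f\|+\|g\|=1$, and let $0<\alpha<1$. If $g=0$, pick $z\in B_Z$ with $f(z)>1-\alpha$; the slice contains $\{z\}\times B_X$. If $g\ne0$, pick $z\in B_Z$ with $f(z)>\|f\|-\alpha/2$ (take $z=0$ if $f=0$), and put $\gamma=\min\{\frac{\alpha}{2\|g\|},\frac12\}\in(0,1)$. For $y\in S(B_X,g/\|g\|,\gamma)$ we have $g(y)>\|g\|(1-\gamma)\ge\|g\|-\alpha/2$, so $f(z)+g(y)>1-\alpha$. So the slice contains $\{z\}\times S(B_X,g/\|g\|,\gamma)$. In both cases its diameter is $2$, since $X$ has SD2P.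

**Step 4: the characterization and the dual.** If $Z$ has PCP, then $Z$ is isometric to the $M$-summand $Z\oplus\{0\}$ of $V$, which is $1$-complemented, and $V$ has PCP and SD2P. Conversely, PCP passes to closed subspaces, because the weak topology of a subspace is the relative weak topology. Finally, if $Z^*$ is separable, then $V^*=Z^*\oplus_1X^*$ is separable by part 1. $\blacksquare$

## The RNP and weakly open subsets of the ball

We prove part 3 of Theorem 2. If a Banach space $X\ne\{0\}$ has the RNP, then $B_X$ is dentable. So $B_X$ has slices of arbitrarily small diameter, and SD2P fails. Thus "PCP" cannot be strengthened to the RNP. If $X\ne\{0\}$ has PCP, apply the definition with $C=B_X$: the ball has nonempty relatively weakly open subsets of arbitrarily small diameter. So "slices" cannot be replaced by "nonempty relatively weakly open subsets of $B_X$". $\blacksquare$
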